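# Real discrete spectrum for the Laplacian on $\Gamma\backslash G/H$

## 1. Symmetric spaces, discontinuous groups and the Laplacian

**Definition (real linear reductive group).** A Lie group $G$ is *real linear reductive* if it is linear, has finitely many connected components, and its Lie algebra $\mathfrak g$ is reductive. We shall use only three consequences: $G/G_0$ is finite, $\mathfrak g=[\mathfrak g,\mathfrak g]\oplus\mathfrak z$ is reductive, and the analytic subgroup $G_s$ of $[\mathfrak g,\mathfrak g]$ has finite center.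

Examples are $SL(2,\mathbb R)$ and the group of positive diagonal $2\times2$ matrices, which is $\mathbb R^2$ in exponential coordinates.

**Definition (reductive symmetric space).** Let $\sigma$ be an involutive automorphism of $G$ and $H$ an open subgroup of the fixed-point group $G^\sigma$. Then $X=G/H$ is a *reductive symmetric space*. We write $o=eH$ and $\mathfrak g=\mathfrak h\oplus\mathfrak q$ for the $(\pm1)$-eigenspaces of $\sigma$, so that $\mathfrak q\cong T_oX$, $[\mathfrak h,\mathfrak q]\subset\mathfrak q$ and $[\mathfrak q,\mathfrak q]\subset\mathfrak h$. A $G$-invariant pseudo-Riemannian structure on $X$ is the same thing as an $\mathrm{Ad}(H)$-invariant nondegenerate symmetric form on $\mathfrak q$. For instance, it can be induced by an $\mathrm{Ad}(G)$-invariant nondegenerate symmetric bilinear form on $\mathfrak g$ whose restriction to $\mathfrak h$ is nondegenerate.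

*Example A (flat plane).* Let $G=\mathbb R^2$ (positive diagonal matrices), $\sigma(g)=g^{-1}$, $H=\{1\}=G^\sigma$. Then $X=\mathbb R^2$, and $dx_1^2-dx_2^2$ is an invariant structure.

*Example B.* Let $G=SL(2,\mathbb R)$ and let $\sigma$ be conjugation by $\mathrm{diag}(1,-1)$, which changes the signs of the off-diagonal entries. So $G^\sigma$ consists of the diagonal matrices, and we take $H=\{\mathrm{diag}(a,a^{-1}):a>0\}$. Here $\mathfrak q$ consists of the matrices $Y=\begin{pmatrix}0&b\\c&0\end{pmatrix}$, and the Killing form $4\,\mathrm{tr}(YY')$ gives $8bc$ on the diagonal $Y=Y'$, of signature $(1,1)$. So $X$ is a Lorentzian surface.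

*Example C (group manifold).* Let $G=G'\times G'$, let $\sigma$ exchange the factors, and let $H$ be the diagonal. Then $(a,b)H\mapsto ab^{-1}$ identifies $X$ with $G'$, on which $G$ acts by left and right translations. A bi-invariant pseudo-Riemannian structure on $G'$ is a $G$-invariant structure on $X$.

**Definition (properly discontinuous, free).** A discrete subgroup $\Gamma\subset G$ acts *properly discontinuously* on $X$ if for each compact $C\subset X$ the set $\{\gamma\in\Gamma:\gamma C\cap C\ne\emptyset\}$ is finite. It acts *freely* if no $\gamma\ne e$ has a fixed point.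

*Example.* In Example A, $\Gamma=\mathbb Z^2$ satisfies both conditions. In Example B, the discrete group generated by $\mathrm{diag}(2,\frac12)\in H$ satisfies neither: all of it fixes $o$. So, for noncompact $H$, discreteness in $G$ does not imply proper discontinuity on $X$.

If both conditions hold, $X_\Gamma:=\Gamma\backslash X$ is a manifold, and the covering $p_\Gamma:X\to X_\Gamma$ carries the pseudo-Riemannian structure and its volume measure to $X_\Gamma$.

**Definition (Laplacian).** $\square_{X_\Gamma}=\operatorname{div}\circ\operatorname{grad}$ with respect to the pseudo-Riemannian structure. It is a real second-order operator and $\int(\square f)w=\int f\,\square w$ for smooth $f$ and $w\in C_c^\infty(X_\Gamma)$, because $-\operatorname{div}$ is the formal adjoint of $\operatorname{grad}$. Unless the metric is definite, $\square$ is not elliptic. In Example A, $\square=\partial_1^2-\partial_2^2$.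

## 2. Weak eigenfunctions and deficiency spaces

**Definition (discrete spectrum).** $\mathrm{Spec}_d(\square_{X_\Gamma})$ is the set of $\lambda\in\mathbb C$ for which there is a nonzero $f\in L^2(X_\Gamma)$ with $\square_{X_\Gamma}f=\lambda f$ weakly, that is, $\int f\,\square w=\lambda\int fw$ for all $w\in C_c^\infty(X_\Gamma)$.

*Example.* On $\mathbb Z^2\backslash\mathbb R^2$ with $\square=\partial_1^2-\partial_2^2$, every $f(x)=\phi(x_1+x_2)$ with $\phi\in L^2(\mathbb R/\mathbb Z)$ satisfies $\square f=0$ weakly: its Fourier coefficients vanish unless $n_1=n_2$, and $\square$ multiplies the coefficient at $n$ by $-4\pi^2(n_1^2-n_2^2)$. So weak eigenfunctions need not be continuous.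

**Definition (essential self-adjointness).** Inner products are linear in the first variable. A symmetric operator $T$ with dense domain in a Hilbert space is *essentially self-adjoint* if its closure $\overline T$ is self-adjoint, equivalently if $T^*$ is self-adjoint.

We recall the textbook criteria. First, $T$ is essentially self-adjoint if and only if $\ker(T^*-i)=\ker(T^*+i)=0$. Second, if $\langle Tw,w\rangle\ge0$ on the domain, then $T$ has a self-adjoint extension $A\ge0$ (the Friedrichs extension), and $T$ is essentially self-adjoint if and only if $\ker(T^*+1)=0$.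

For $T=\square_{X_\Gamma}$ with domain $C_c^\infty(X_\Gamma)$, the statement $f\in\ker(T^*-z)$ means $\int f\,\overline{\square w}=z\int f\overline w$ for all test functions $w$. Since $\square$ is real, this says exactly that $f\in L^2$ and $\square f=zf$ weakly. So $\mathrm{Spec}_d(\square_{X_\Gamma})$ is the set of eigenvalues of $T^*$. If $T$ is essentially self-adjoint, $T^*$ is self-adjoint and $\mathrm{Spec}_d\subset\mathbb R$. Conversely, if $\mathrm{Spec}_d\subset\mathbb R$, then $\pm i$ are not eigenvalues of $T^*$ and $T$ is essentially self-adjoint.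

*Example (formal self-adjointness is not enough).* On the flat Lorentzian half-cylinder $(0,\infty)\times\mathbb R/\mathbb Z$ with metric $dx^2-dt^2$, put $f=e^{-ax}$ with $a=e^{i\pi/8}$. Then $f\in L^2$, because $\mathrm{Re}\,a>0$, and $\square f=a^2f$ with $a^2=e^{i\pi/4}\notin\mathbb R$. So any proof that eigenvalues are real must use the global structure of $X_\Gamma$.

All the terms are now in place. The following is posed as a conjecture in Fanny Kassel, Toshiyuki Kobayashi, "Spectral analysis on standard locally homogeneous spaces", arXiv:1912.12601 (2019): *for every reductive symmetric space $X=G/H$ and every discrete $\Gamma\subset G$ acting properly discontinuously and freely on $X$, is $\mathrm{Spec}_d(\square_{X_\Gamma})\subset\mathbb R$?* In words: can a square-integrable eigenfunction of the Laplacian on such a quotient have a nonreal eigenvalue? It cannot.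

**Theorem 1.** Let $X=G/H$ be a reductive symmetric space with any $G$-invariant pseudo-Riemannian structure, and let $\Gamma\subset G$ be discrete, acting properly discontinuously and freely on $X$. Then $\square_{X_\Gamma}$ with domain $C_c^\infty(X_\Gamma)$ is essentially self-adjoint in $L^2(X_\Gamma)$. In particular $\mathrm{Spec}_d(\square_{X_\Gamma})\subset\mathbb R$.

No finite generation, sharpness, orbit counting or cocompactness is assumed. Theorem 1 will follow from a statement about all formally self-adjoint operators coming from the center of the enveloping algebra (Theorem 2, stated in Section 6).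

## 3. The flat torus, definite metrics, and $\Gamma'\backslash SL(2,\mathbb R)$

**Flat torus.** Let $f\in L^2(\mathbb Z^2\backslash\mathbb R^2)$ with $(\partial_1^2-\partial_2^2)f=\lambda f$ weakly. Testing against $e^{-2\pi i n\cdot x}$ gives $(-4\pi^2(n_1^2-n_2^2)-\lambda)\hat f(n)=0$ for all $n\in\mathbb Z^2$. If $f\neq0$ then $\lambda=-4\pi^2(n_1^2-n_2^2)$ for some $n$, which is real. Note that $\square$ is unbounded in both directions.

**Positive definite metrics.** Suppose the invariant metric is positive definite. Then $X$ is a homogeneous Riemannian manifold, so $X$ and $X_\Gamma$ are complete, and $\square=\Delta$ is elliptic. The argument below works on any complete Riemannian manifold $M$. Let $f\in L^2$, $\Delta f=zf$, $\mathrm{Im}\,z\ne0$. By elliptic regularity $f$ is smooth. By completeness there are compactly supported Lipschitz cutoffs $0\le\chi_R\le1$, with $\chi_R=1$ on the ball of radius $R$ about a fixed point and $|\nabla\chi_R|\le C/R$. Writing $\chi=\chi_R$ and integrating by parts,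
$$z\int\chi^2|f|^2=-\int\chi^2|\nabla f|^2-2\int\chi\,\overline f\,\langle\nabla f,\nabla\chi\rangle. \tag{3.1}$$
Put $E=\int\chi^2|\nabla f|^2$. The last term is at most $2E^{1/2}CR^{-1}\|f\|\le\frac12E+2C^2R^{-2}\|f\|^2$ in absolute value. Taking real parts, $E\le 2(|z|+2C^2)\|f\|^2$ for $R\ge1$. Taking imaginary parts, $|\mathrm{Im}\,z|\int\chi^2|f|^2\le2E^{1/2}CR^{-1}\|f\|\to0$. Hence $f=0$.

For an indefinite metric this fails twice. The function $f$ need not be smooth, as the torus shows. And in (3.1) the term $E$ becomes the integral of an indefinite form in $\nabla f$, which bounds nothing, so the cross term cannot be controlled.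

**The group manifold with $\Gamma$ on one side.** In Example C take $G'=SL(2,\mathbb R)$ with its Killing form and $\Gamma=\Gamma'\times\{1\}$, so $X_\Gamma=\Gamma'\backslash G'$. Let $E_{12},E_{21}$ be the two off-diagonal matrix units and set
$$P_1=\tfrac1{\sqrt8}\,\mathrm{diag}(1,-1),\quad P_2=\tfrac1{\sqrt8}(E_{12}+E_{21}),\quad K_1=\tfrac1{\sqrt8}(E_{12}-E_{21}).$$
The Killing form $4\,\mathrm{tr}$ takes the values $1,1,-1$ on them, and they are orthogonal. For $Z\in\mathfrak g'$ let $\widetilde Zf(x)=\frac d{dt}|_0f(x\exp tZ)$. These fields are divergence-free, since Haar measure is right-invariant, so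
$$\square=\widetilde P_1^2+\widetilde P_2^2-\widetilde K_1^2=\Delta-2\widetilde K_1^2,\qquad \Delta=\widetilde P_1^2+\widetilde P_2^2+\widetilde K_1^2,$$
where $\Delta$ is the Laplacian of the left-invariant Riemannian metric making the three fields orthonormal. It is complete on $\Gamma'\backslash G'$.

The compact group $K=SO(2)=\{k_\theta=\exp(\theta(E_{12}-E_{21}))\}$ acts on $\Gamma'\backslash G'$ from the right by isometries of the bi-invariant metric. So if $\square f=zf$ weakly with $f\in L^2$, each Fourier mode $f_n$ of $f$, with $f_n(xk_\theta)=e^{in\theta}f_n(x)$, is again a weak $L^2$ solution. On it $\widetilde K_1^2=-n^2/8$. Hence $\Delta f_n=(z-n^2/4)f_n$, and by the previous case $f_n=0$ unless $z-n^2/4$ is real. If $f\ne0$, some $f_n\neq0$ and $z\in\mathbb R$.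

So on each $K$-type the indefinite operator becomes elliptic up to a constant. This needed a compact group acting on $X_\Gamma$ and commuting with $\square$.

## 4. $K$-types upstairs, sums over $\Gamma$, and a moving spectral parameter

In general $X_\Gamma=\Gamma\backslash G/H$, and the maximal compact subgroup $K$ acts on $X=G/H$ from the same side as $\Gamma$. If $\tilde f$ is a $\Gamma$-invariant function on $X$, its translate by $k\in K$ is invariant under $k\Gamma k^{-1}$, not under $\Gamma$. The projection of $\tilde f$ to a $K$-type therefore does not live on $X_\Gamma$, and the argument of Section 3 stops here.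

The way out is to put the $K$-types on the test functions. For $w\in C_c^\infty(X)$ let $(p_*w)(\Gamma x)=\sum_\gamma w(\gamma x)$. If $f$ lies in the kernel of $T^*-z$, then $f$ is orthogonal to $(T-\bar z)C_c^\infty(X_\Gamma)$. So $f$ vanishes as soon as enough functions $p_*\psi$, with $\psi\in C_c^\infty(X)$ of a single $K$-type, are in the closure of that range. To see that $p_*\psi$ is, solve the equation with right side $\psi$ on $X$, where $K$ acts, then cut off the solution and sum it over $\Gamma$. Three difficulties arise.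

*Summation.* The solution decays like $e^{-s\,r(x)}$, where $r(x)$ measures the distance from $o$ and $B_r=\{r(x)\le r\}$. To sum in $L^2$ we need $m_r(x)=\#\{\gamma:\gamma x\in B_r\}$ to grow at most exponentially in $L^2(X_\Gamma)$. Unfolding, $\int_{X_\Gamma}m_r^2=\sum_\gamma\mathrm{vol}(B_r\cap\gamma B_r)$. If $H$ is compact, the nonzero terms have $\gamma$ in a compact set of exponentially growing volume, and discreteness bounds their number. If $H$ is not compact, we only know that $\gamma\in D_rHD_r$ with $D_r$ compact. Proper discontinuity says that there are finitely many such $\gamma$ for each $r$, but gives no rate in $r$. We will instead prove, for every $g\in G$,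
$$\mathrm{vol}(B_r\cap gB_r)\le Ce^{Cr}\,\mathrm{vol}(B_{7r}\cap gB_3). \tag{4.1}$$
The sum over $\Gamma$ of the right side uses proper discontinuity only for the one compact set $B_3$. Here is a linear model. Let $g$ act on $\mathbb R^2$ by $(y_1,y_2)\mapsto(e^ty_1,e^{-t}y_2)$, $t\ge0$, and let $B_r=[-r,r]^2$. Then $\mathrm{vol}(B_r\cap gB_r)=4r^2e^{-t}$, while for $r\ge1$
$$\mathrm{vol}(B_{7r}\cap gB_3)=4\min(7r,3e^t)\cdot3e^{-t}\ge36e^{-t}.$$
The factor $e^{-t}$, which depends on $g$ without control, occurs on both sides, and the quotient is at most $r^2/9$.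

*Decay.* To beat $m_r$ we need a prescribed rate $s$. We will get it from a coercive estimate, which needs a spectral parameter of large size, depending on the $K$-type. But the deficiency space at a fixed point is what we must kill. If $A$ is a self-adjoint extension of $T$ and $f\in\ker(T^*-z)$, then $f+(\zeta-z)(A-\zeta)^{-1}f\in\ker(T^*-\zeta)$, and this is holomorphic in $\zeta$ off the spectrum of $A$. This would let us move the parameter. But $\square_{X_\Gamma}$ can be unbounded in both directions, and nothing keeps a far part of the real axis out of the spectrum of $A$. So we replace $\square$ by a *nonnegative* operator $L$, for which everything off $[0,\infty)$ is available. With $\square_0$ the operator of a Casimir element and $D$ the operator under study, of order at most $2m$, take $L=D^2+\square_0^{2m}$.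

*Return.* Finally we must pass from $L$ back to $D$. This works because $D$ and $L$ commute and $L$ dominates $D^2$.

## 5. Connected groups, Cartan decomposition and the length function

**Step 1: reduction of Theorem 1 to connected $G$.** The purpose is to have $L_U$ invariant under $G$ for $U$ central. Suppose Theorem 1 holds for connected groups. Let $z\in\mathbb C\setminus\mathbb R$ and let $f\in L^2(X_\Gamma)$ satisfy $\square f=zf$ weakly. The group $\Gamma'=\Gamma\cap G_0$ has finite index in $\Gamma$, so the pullback of $f$ to the finite cover $X_{\Gamma'}$ is again an $L^2$ weak solution. The components $Y$ of $X$ are the $G_0$-orbits, since these are connected and open. They are $\Gamma'$-stable, and the sets $\Gamma'\backslash Y$ are open in $X_{\Gamma'}$ and partition it, so the restriction to each is an $L^2$ weak solution. Now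
$$Y=G_0gH/H\cong G_0/(G_0\cap gHg^{-1}),$$
and $G_0\cap gHg^{-1}$ is open in the fixed group of the involution $\mathrm{Int}(g)\,\sigma\,\mathrm{Int}(g)^{-1}|_{G_0}$. So $Y$ is a reductive symmetric space of the connected group $G_0$, with an invariant pseudo-Riemannian structure, and $\Gamma'$ acts on it properly discontinuously and freely. All the restrictions vanish, so $f=0$. With $z=\pm i$ this gives essential self-adjointness for $G$. *From now on $G$ is connected.*

**Step 2: Cartan decomposition of $G$.** We need $G=K\exp\mathfrak p$ with $K$ compact, including the center. Let $Z_0$ be the identity component of the center. Then $G=G_sZ_0$ and $Z_0\cong T\times\mathbb R^b$ with $T$ a torus, the largest compact subgroup of $Z_0$. Choose a Cartan involution $\theta_s$ of $[\mathfrak g,\mathfrak g]$, commuting with $\sigma$ in the symmetric case (Berger), with decomposition $[\mathfrak g,\mathfrak g]=\mathfrak k_s\oplus\mathfrak p_s$. Let $K_s\subset G_s$ be the analytic subgroup of $\mathfrak k_s$. It contains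 the center of $G_s$, and it is compact because that center is finite. Choose a complement $\mathfrak z_{\mathfrak p}$ of $\mathrm{Lie}\,T$ in $\mathfrak z$. In the symmetric case $\sigma$ preserves $T$, and we choose $\mathfrak z_{\mathfrak p}$ $\sigma$-stable, which is possible because $\sigma|_{\mathfrak z}$ is diagonalizable. The maps $K_s\times\mathfrak p_s\to G_s$ and $T\times\mathfrak z_{\mathfrak p}\to Z_0$, $(k,X)\mapsto k\exp X$, are diffeomorphisms. The group $G_s\cap Z_0$ is central in $G_s$, hence finite, hence contained in $K_s\cap T$. And $G$ is the quotient of $G_s\times Z_0$ by the finite group $\{(f,f^{-1}):f\in G_s\cap Z_0\}\subset K_s\times T$. So with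
$$K=K_sT,\qquad \mathfrak k=\mathrm{Lie}\,K,\qquad \mathfrak p=\mathfrak p_s\oplus\mathfrak z_{\mathfrak p},$$
the map $K\times\mathfrak p\to G$, $(k,X)\mapsto k\exp X$, is a diffeomorphism and $K$ is compact and connected. The map $\theta=+1$ on $\mathfrak k$, $-1$ on $\mathfrak p$ is an automorphism of $\mathfrak g$.

**Step 3: decomposition of $H$.** In the symmetric case $\sigma$ preserves $K$ and $\mathfrak p$, so $\mathfrak h=\mathfrak g^\sigma=(\mathfrak h\cap\mathfrak k)\oplus(\mathfrak h\cap\mathfrak p)$. If $k\exp X\in H\subset G^\sigma$, then $\sigma(k)\exp(\sigma X)=k\exp X$, so $k\in G^\sigma$ and $X\in\mathfrak h\cap\mathfrak p$ by uniqueness. As $\exp X\in(G^\sigma)_0\subset H$, also $k\in H$. Hence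
$$H=(H\cap K)\exp(\mathfrak h\cap\mathfrak p),\qquad \mathfrak h=(\mathfrak h\cap\mathfrak k)\oplus(\mathfrak h\cap\mathfrak p), \tag{5.1}$$
and $H$ is closed, being open in $G^\sigma$. *In the rest of this section and in Sections 7–12, except where the symmetric case is named, $H$ is any closed subgroup of $G$ with (5.1).*

**Step 4: invariant form, Weyl chamber, measures.** Let $B_0$ be the Killing form on $[\mathfrak g,\mathfrak g]$, extended orthogonally to $\mathfrak z$ by a form that is negative definite on $\mathrm{Lie}\,T$, positive definite on $\mathfrak z_{\mathfrak p}$, with these two subspaces orthogonal. It is $\mathrm{Ad}(G)$-invariant, negative definite on $\mathfrak k$, positive definite on $\mathfrak p$, and $\mathfrak k\perp\mathfrak p$. Norms on $\mathfrak p$ and $\mathfrak k$ come from $\pm B_0$. Put $K_H=H\cap K$. Let $\mathfrak a_H\subset\mathfrak h\cap\mathfrak p$ be maximal abelian, $\mathfrak a\supset\mathfrak a_H$ maximal abelian in $\mathfrak p$, $W=N_K(\mathfrak a)/Z_K(\mathfrak a)$,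 and $\mathfrak a^+\subset\mathfrak a$ a closed Weyl chamber. Then $G=K\exp(\mathfrak a^+)K$, and the *Cartan projection* $\mu:G\to\mathfrak a^+$ is defined by $g\in K\exp(\mu(g))K$.

Next, $H=K_H\exp(\mathfrak a_H)K_H$. By (5.1) it suffices that each $Y\in\mathfrak h\cap\mathfrak p$ is $(K_H)_0$-conjugate into $\mathfrak a_H$. The operators $\mathrm{ad}\,A$, $A\in\mathfrak a_H$, on $\mathfrak h$ commute and are symmetric for the inner product $-B_0(\cdot,\theta\,\cdot)$. Choose $A\in\mathfrak a_H$ outside the kernels of their finitely many nonzero joint weights. Then the centralizer of $A$ in $\mathfrak h\cap\mathfrak p$ commutes with $\mathfrak a_H$ and so equals $\mathfrak a_H$ by maximality. Let $k$ maximize $B_0(A,\mathrm{Ad}(k)Y)$ over the compact group $(K_H)_0$, and put $Y'=\mathrm{Ad}(k)Y$. For $Z\in\mathfrak h\cap\mathfrak k$ we get $0=B_0(A,[Z,Y'])=B_0(Z,[Y',A])$. Since $[Y',A]\in\mathfrak h\cap\mathfrak k$, where $B_0$ is definite, $[Y',A]=0$ and $Y'\in\mathfrak a_H$.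

$G$ is unimodular. So is $H$: for $-B_0(\cdot,\theta\,\cdot)$ the transpose of $\mathrm{ad}\,Y$ is $-\mathrm{ad}\,\theta Y$, and $\mathfrak h$ is $\theta$-stable, so orthogonal complements of ideals of $\mathfrak h$ are ideals and $\mathfrak h$ is reductive. Hence $\mathrm{tr}(\mathrm{ad}\,Y|_{\mathfrak h})=0$ for $Y\in\mathfrak h$, while on the compact group $K_H$ the modular function is $1$. Let $|\cdot|$ of a subset of $G$, or of $H$, denote the respective Haar measure, and normalize the invariant measure $dx$ on $X$ by $\int_G\varphi=\int_X\int_H\varphi(x\eta)\,d\eta\,dx$.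

**Step 5: the length.** Put $|k\exp X|:=|X|$ and $D_r=\{g\in G:|g|\le r\}$. With the metric given by $B_0|_{\mathfrak p}$, the space $G/K$ is a Hadamard manifold (a symmetric space of noncompact type times a Euclidean space), and $|g|=d(o_K,go_K)$ with $o_K=eK$. So $|gg'|\le|g|+|g'|$ and $|g^{-1}|=|g|$. Hence $D_r$ is compact, $KD_rK=D_r=D_r^{-1}$, $D_rD_s\subset D_{r+s}$, and $D_n=D_1^n$, since $k\exp X=k\exp(X/n)\cdots\exp(X/n)$.

*Example.* For $G=SL(2,\mathbb R)$, $B_0$ the Killing form: if $g$ has singular values $e^t\ge e^{-t}$, then $\mu(g)=\mathrm{diag}(t,-t)$ and $|g|=\|\mu(g)\|=\sqrt8\,t$. In Example B, $K=SO(2)$, $K_H=\{1\}$ and $\mathfrak a_H=\mathfrak a=\mathfrak h$.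

**Step 6: exponential growth.** Here and below $C$ denotes constants depending only on $(G,H)$ and the choices made in this section, changing from line to line. Since $D_1$ is a neighborhood of $e$, there is a finite $F$ with $D_2\subset FD_1$. By induction $D_n\subset F^{n-1}D_1$, because $D_{n+1}=D_nD_1\subset F^{n-1}D_2\subset F^nD_1$. So $|D_r|\le Ce^{Cr}$. If $h\in H\cap xD_1$, then $H\cap xD_1\subset h(H\cap D_2)$. So $H\cap D_n$ is covered by $|F|^{n-1}$ sets of measure at most $|H\cap D_2|$, and
$$|D_r|\le Ce^{Cr},\qquad|H\cap D_r|\le Ce^{Cr}. \tag{5.2}$$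

**Lemma 3.** $\|\mu(agb)-\mu(g)\|\le|a|+|b|$ for $a,b,g\in G$.

*Proof.* First we show $d(e^Ao_K,ke^Bo_K)\ge\|A-B\|$ for $A,B\in\mathfrak a^+$, $k\in K$. Since $ke^Bo_K=\exp(\mathrm{Ad}(k)B)o_K$ and the exponential map of a Hadamard manifold does not decrease distances, the distance is at least $\|A-\mathrm{Ad}(k)B\|$. Expanding squares, it suffices that $\langle A,\mathrm{Ad}(k)B\rangle\le\langle A,B\rangle$, and by continuity we may take $A$ regular. At a maximum $k$, with $Y=\mathrm{Ad}(k)B$, we have $0=\langle A,[Z,Y]\rangle=B_0(Z,[Y,A])$ for all $Z\in\mathfrak k$. As $[Y,A]\in\mathfrak k$, $[Y,A]=0$. So $Y\in\mathfrak a\cap\mathrm{Ad}(K)B=WB$, and $\langle A,wB\rangle\le\langle A,B\rangle$ for $w\in W$ and $A,B\in\mathfrak a^+$.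

Now write $go_K=k_1e^{\mu(g)}o_K$ and $gbo_K=k_2e^{\mu(gb)}o_K$. The inequality gives $\|\mu(gb)-\mu(g)\|\le d(go_K,gbo_K)=|b|$. Since $\mu(g^{-1})=-w_0\mu(g)$ with $w_0$ the longest element of $W$, also $\|\mu(ag)-\mu(g)\|=\|\mu(g^{-1}a^{-1})-\mu(g^{-1})\|\le|a|$. $\square$

For $g\in G$, $s\ge0$ put $\mathcal Y_s(g)=\{Y\in\mathfrak a_H:\|\mu(g)-\mu(\exp Y)\|\le s\}$.

**Lemma 4.**
$$Y\in\mathcal Y_s(g)\ \Longrightarrow\ g\in D_s\exp(Y)K\ \text{ and }\ \exp Y\in D_sgK. \tag{5.3}$$
$$\eta=k_1\exp(Y)k_2\in H\cap D_sgD_s,\ k_i\in K_H,\ Y\in\mathfrak a_H\ \Longrightarrow\ Y\in\mathcal Y_{2s}(g). \tag{5.4}$$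

*Proof.* We have $\mu(\exp Y)=wY$ for some $w\in W$, represented by $k_w\in K$. Put $Z=\mu(g)-wY\in\mathfrak a$, so $|Z|\le s$ in (5.3). Then
$$g\in K\exp(Z)\exp(wY)K=K\exp(Z)k_w\exp(Y)K\subset D_s\exp(Y)K,$$
$$\exp Y=k_w^{-1}\exp(wY)k_w=k_w^{-1}\exp(-Z)\exp(\mu(g))k_w\in k_w^{-1}\exp(-Z)KgK\subset D_sgK.$$
For (5.4), $\mu(\eta)=\mu(\exp Y)$ and Lemma 3 gives $\|\mu(\eta)-\mu(g)\|\le2s$. $\square$

## 6. The Laplacian as a central element

For $Z\in\mathfrak g$ let $(L_Zu)(x)=\frac d{dt}\big|_0u(\exp(-tZ)x)$ on functions on $X$, extended to a representation $U\mapsto L_U$ of $U(\mathfrak g_{\mathbb C})$. The $L_Z$ are skew for $dx$. Let $*$ be the antilinear anti-automorphism of $U(\mathfrak g_{\mathbb C})$ with $Z^*=-Z$ for $Z\in\mathfrak g$. Then the formal adjoint of $L_U$ is $L_{U^*}$. If $U$ lies in the center $Z(U(\mathfrak g_{\mathbb C}))$, then $L_U$ is $G$-invariant, because $G$ is connected, and it descends to an operator on $X_\Gamma$.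

**Theorem 2.** Let $G$ be connected as above, with the Cartan decomposition $G=K\exp\mathfrak p$. Let $H$ be a closed subgroup with $\mathfrak h=(\mathfrak h\cap\mathfrak k)\oplus(\mathfrak h\cap\mathfrak p)$ and $H=(H\cap K)\exp(\mathfrak h\cap\mathfrak p)$. Let $\Gamma\subset G$ be discrete, acting properly discontinuously and freely on $X=G/H$. For $U\in Z(U(\mathfrak g_{\mathbb C}))$ let $D=L_U$, and let $D_\Gamma$ be the induced operator on $X_\Gamma$. If $D$ is formally self-adjoint, then $D_\Gamma$ is essentially self-adjoint on $C_c^\infty(X_\Gamma)$.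

*Example.* In Example A, $\square=L_C$ with $C=E_1^2-E_2^2$ for the standard basis $E_1,E_2$ of $\mathfrak g=\mathbb R^2$, which is central as $\mathfrak g$ is abelian.

**Lemma 5.** In the symmetric case, $\square_X=L_C$ for some $C=C^*\in Z(U(\mathfrak g))$.

The invariant metric is given only on $\mathfrak q$, and the proof extends it to an ideal of $\mathfrak g$ and takes a Casimir element.

**Step 1: an invariant form on $\mathfrak g'=\mathfrak q+[\mathfrak q,\mathfrak q]$.** The metric is an $\mathrm{Ad}(H)$-invariant nondegenerate symmetric form $\beta$ on $\mathfrak q$. The space $\mathfrak g'$ is an ideal of $\mathfrak g$, and its sum is direct since $[\mathfrak q,\mathfrak q]\subset\mathfrak h$. Put $R(x,y,z,w)=\beta([[x,y],z],w)$ on $\mathfrak q$. It is skew in $(x,y)$. It is skew in $(z,w)$, as $\mathrm{ad}\,\mathfrak h$ is $\beta$-skew. By the Jacobi identity $S(x,y,z,w):=R(x,y,z,w)+R(y,z,x,w)+R(z,x,y,w)=0$. Expanding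
$$S(x,y,z,w)-S(y,z,w,x)-S(z,w,x,y)+S(w,x,y,z)=0$$
with the skew symmetries leaves $2R(y,z,x,w)+2R(w,x,y,z)=0$, so $R(y,z,x,w)=R(x,w,y,z)$. That is, $R$ is symmetric under exchange of the two pairs. Define
$$\beta\Big(u,\sum_j[z_j,w_j]\Big):=\sum_j\beta([u,z_j],w_j)\qquad(u\in[\mathfrak q,\mathfrak q]).$$
For $u=\sum_i[x_i,y_i]$ the right side is $\sum_{i,j}R(x_i,y_i,z_j,w_j)=\sum_{i,j}R(z_j,w_j,x_i,y_i)=\sum_i\beta\big(\big[\sum_j[z_j,w_j],x_i\big],y_i\big)$. So it depends only on $\sum_j[z_j,w_j]$ and on $u$, and the form is well defined and symmetric on $[\mathfrak q,\mathfrak q]$. Set $\beta(\mathfrak q,[\mathfrak q,\mathfrak q])=0$.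

**Step 2: invariance,** that is, $\beta([a,b],c)+\beta(b,[a,c])=0$ for $a\in\mathfrak g$ and $b,c\in\mathfrak g'$. This makes the Casimir element central.

- For $a\in\mathfrak h$ and $b,c\in\mathfrak q$ it is the $\mathrm{Ad}(H)$-invariance of $\beta$.
- For $a\in\mathfrak h$, $b,c\in[\mathfrak q,\mathfrak q]$ we may take $c=[z,w]$. Then $[a,c]=[[a,z],w]+[z,[a,w]]$, and the sum is $\beta([[a,b],z]+[b,[a,z]],w)+\beta([b,z],[a,w])=\beta([a,[b,z]],w)+\beta([b,z],[a,w])=0$.
- For $a,b\in\mathfrak q$, $c\in[\mathfrak q,\mathfrak q]$: $\beta([a,b],c)=\beta(c,[a,b])=\beta([c,a],b)=-\beta(b,[a,c])$.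
- For $a,c\in\mathfrak q$, $b\in[\mathfrak q,\mathfrak q]$ it follows from the last case by symmetry of $\beta$. In all other cases both terms pair $\mathfrak q$ with $[\mathfrak q,\mathfrak q]$ and vanish.

**Step 3: nondegeneracy.** This provides dual bases. Let $u\in[\mathfrak q,\mathfrak q]$ with $\beta(u,[\mathfrak q,\mathfrak q])=0$. Then $\beta([u,z],w)=0$ for all $z,w\in\mathfrak q$, so $[u,\mathfrak q]=0$, hence $[u,\mathfrak g']=0$. So $u\in\mathfrak z(\mathfrak g')\cap[\mathfrak g',\mathfrak g']$, which is $0$ since $\mathfrak g'$ is reductive as an ideal of $\mathfrak g$.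

**Step 4: comparison with $\square_X$.** Let $C=\sum X_iX^i$ for $\beta$-dual bases of $\mathfrak g'$. By invariance $C\in Z(U(\mathfrak g))$. Also $C^*=\sum X^iX_i=C$, and $\sigma(C)=C$ as $\sigma$ preserves $\beta$. Both $L_C$ and $\square_X$ are $G$-invariant and kill constants. For $Z\in[\mathfrak q,\mathfrak q]\subset\mathfrak h$ the vector field $L_Z$ vanishes at $o$. So the principal symbol of $L_C$ at $o$ is that of $\sum\varepsilon_aL_{e_a}^2$, where $(e_a)$ is a $\beta$-orthonormal basis of $\mathfrak q$ and $\varepsilon_a=\beta(e_a,e_a)$. This is the symbol of $\square_X$ at $o$, and by $G$-invariance the symbols agree everywhere. So $\xi:=L_C-\square_X$ is a $G$-invariant vector field.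

To see $\xi=0$, use the map $s(gH)=\sigma(g)H$. It satisfies $ds_o=-1$ and $s\circ g=\sigma(g)\circ s$, so it is an isometry and $\square_X$ is $s$-invariant. From $L_Z(u\circ s)=(L_{\sigma Z}u)\circ s$ and $\sigma(C)=C$, also $L_C$ is $s$-invariant. So $\xi_o=ds_o\xi_o=-\xi_o$. Thus $\xi_o=0$, and $\xi=0$. $\square$

The pseudo-Riemannian volume is a multiple of $dx$, so Theorem 1 follows from Theorem 2 with $U=C$. *From now on we are in the setting of Theorem 2.* Since $D=L_U$ is formally self-adjoint, $L_U=L_{U^*}$, and replacing $U$ by $\frac12(U+U^*)$, which is central and gives the same $D$, we may assume $U=U^*$. Fix $m\ge1$ with $\deg U\le2m$.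

## 7. Comparing $\mathrm{vol}(B_r\cap gB_r)$ with $\mathrm{vol}(B_{7r}\cap gB_3)$

Let $B_r=D_ro\subset X$ and $r(x)=\min\{|g|:go=x\}$. So $B_r=\{x:r(x)\le r\}$ is compact and $K$-invariant, $aB_r\subset B_{r+|a|}$, and $|r(gx)-r(x)|\le|g|$.

We prove (4.1) by moving from $g$ to a nearby element $h\in H$. Two families of inequalities are used: one in $G$, about $P_r(g)=|D_r\cap gD_rg^{-1}|$ (increasing in $r$), and one relating $G$, $H$ and $X$.

**Lemma 6.** For $g,h\in G$, $r,s\ge0$:

- (P1) $P_r(g)\,|D_rgD_r|\le|D_{2r}|^2$.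
- (P2) $|D_1|^2\le|D_1gD_1|\,P_2(g)$.
- (P3) If $h\in D_{2s}gD_{2s}$ and $t=2s+1$, then $P_{2s}(g)\le\dfrac{|D_{2t}|^2}{|D_1|^2}P_2(h)$.

*Proof.* Substituting $y=g^{-1}a^{-1}x$ for fixed $a$, Fubini gives, for every $\rho$,
$$|D_\rho|^2=\int_G|\{a\in D_\rho:g^{-1}a^{-1}x\in D_\rho\}|\,dx.$$

(P1) Take $\rho=2r$. If $x=a_0gb_0$ with $a_0,b_0\in D_r$ and $c\in D_r\cap gD_rg^{-1}$, then $a=a_0c^{-1}\in D_{2r}$ and $g^{-1}a^{-1}x=(g^{-1}cg)b_0\in D_{2r}$. So the integrand is at least $P_r(g)$ on $D_rgD_r$.

(P2) Take $\rho=1$. The integrand vanishes unless $x\in D_1gD_1$. If $a,a_0$ lie in the set, then $c=a^{-1}a_0\in D_2$ and $g^{-1}cg=(g^{-1}a^{-1}x)(g^{-1}a_0^{-1}x)^{-1}\in D_2$. So, fixing $a_0$, $a\in a_0(D_2\cap gD_2g^{-1})^{-1}$, and the integrand is at most $P_2(g)$.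

(P3) We have $D_1hD_1\subset D_tgD_t$. So by (P1) and (P2)
$$P_{2s}(g)\le P_t(g)\le\frac{|D_{2t}|^2}{|D_tgD_t|}\le\frac{|D_{2t}|^2}{|D_1hD_1|}\le\frac{|D_{2t}|^2}{|D_1|^2}P_2(h).\qquad\square$$

Put $q(g;s,t)=\int_H|D_s\cap gD_t\eta|\,d\eta$. Integrating over $G$ by way of $X$ and $H$,
$$q(g;s,t)=\int_X\int_H1_{D_s}(a_x\zeta)\,\big|\{\eta\in H:g^{-1}a_x\zeta\eta^{-1}\in D_t\}\big|\,d\zeta\,dx, \tag{7.1}$$
where $a_x\in G$ is any element with $a_xo=x$; the $\zeta$-integral does not depend on the choice.

**Lemma 7.** For $g\in G$, $s,t\ge0$: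

- (Q1) $q(g;s+1,t+1)\ge|H\cap D_1|^2\,\mathrm{vol}(B_s\cap gB_t)$.
- (Q2) $q(g;s,t)\le|H\cap D_{2s}|\,|H\cap D_{2t}|\,\mathrm{vol}(B_s\cap gB_t)$.
- (Q3) $q(g;s,s)\le P_{2s}(g)\,|H\cap D_sgD_s|$.
- (Q4) For $h\in H$: $q(h;3,3)\ge P_2(h)\,|H\cap D_1hD_1|$.

*Proof.* (Q1) For $x\in B_s\cap gB_t$ take $a_x\in D_s$ and write $g^{-1}a_x=b\eta_0$ with $b\in D_t$, $\eta_0\in H$. For $\zeta\in H\cap D_1$ we have $a_x\zeta\in D_{s+1}$, and the $\eta$-set for $t+1$ contains $\{\eta:\eta_0\zeta\eta^{-1}\in D_1\}=(H\cap D_1)^{-1}\eta_0\zeta$, of measure $|H\cap D_1|$.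

(Q2) The integrand in (7.1) vanishes unless $x\in B_s\cap gB_t$. Choosing $a_x\in D_s$, $a_x\zeta\in D_s$ forces $\zeta\in D_{2s}$. Two elements $\eta,\eta_1$ of the $\eta$-set satisfy $\eta_1\eta^{-1}=(g^{-1}a_x\zeta\eta_1^{-1})^{-1}(g^{-1}a_x\zeta\eta^{-1})\in D_{2t}$, so its measure is at most $|H\cap D_{2t}|$.

(Q3) If $a=gb\eta$ with $a,b\in D_s$, then $\eta^{-1}=a^{-1}gb\in D_sgD_s$. If also $a_0=gb_0\eta$ with $a_0,b_0\in D_s$, then $aa_0^{-1}=gbb_0^{-1}g^{-1}\in D_{2s}\cap gD_{2s}g^{-1}$. So $|D_s\cap gD_s\eta|\le P_{2s}(g)$, and it vanishes unless $\eta^{-1}\in H\cap D_sgD_s$.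

(Q4) Let $\eta^{-1}=u_1hu_2\in H$ with $u_i\in D_1$, and $c\in D_2\cap hD_2h^{-1}$. Then $a=cu_1^{-1}\in D_3$ and $h^{-1}a\eta^{-1}=(h^{-1}ch)u_2\in D_3$, so $a\in D_3\cap hD_3\eta$. Hence $|D_3\cap hD_3\eta|\ge P_2(h)$ for all these $\eta$, which form a set of measure $|H\cap D_1hD_1|$. $\square$

**Proposition 8.** There is $C\ge1$ such that for all $g\in G$, $r\ge1$:
$$\mathrm{vol}(B_r\cap gB_r)\le Ce^{Cr}\,\mathrm{vol}(B_{7r}\cap gB_3).$$

*Proof.* We may assume $\mathrm{vol}(B_r\cap gB_r)>0$. Put $s=r+1$.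

**Step 1: from volumes to $H\cap D_sgD_s$.** By (Q1) and (Q3), $\mathrm{vol}(B_r\cap gB_r)\le C\,P_{2s}(g)\,|H\cap D_sgD_s|$. In particular $|H\cap D_sgD_s|>0$.

**Step 2: choice of $h\in H$.** We cover $H\cap D_sgD_s$ by few sets $D_1hD_1$ with $h\in H$. By (5.4) its elements have the form $k_1\exp(Y)k_2$ with $k_i\in K_H$, $Y\in\mathcal Y_{2s}(g)$. If $\mu(\exp Y)=wY$, then $Y$ lies within $2s$ of $w^{-1}\mu(g)$. Projecting these centers to $\mathfrak a_H$, we see that $\mathcal Y_{2s}(g)$ is contained in a union of at most $|W|$ balls of $\mathfrak a_H$ of radius $2s$. A maximal $\frac12$-separated subset $\{Y_i\}$ of it therefore has $n\le C(1+s)^{\dim\mathfrak a_H}$ elements, and $n\ge1$. Each $Y\in\mathcal Y_{2s}(g)$ has $|Y-Y_i|\le\frac12$ for some $i$, and then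
$$k_1\exp(Y)k_2=k_1\exp(Y-Y_i)\exp(Y_i)k_2\in D_1\exp(Y_i)D_1 .$$
Hence for some $i$ and $h=\exp Y_i\in H$: $|H\cap D_sgD_s|\le n\,|H\cap D_1hD_1|$.

**Step 3: from $g$ to $h$ and back.** By (5.3), $h\in D_{2s}gK\subset D_{2s}gD_{2s}$ and $g=dhk$ with $d\in D_{2s}$, $k\in K$. By (P3) with (5.2), (Q4) and (Q2),
$$\mathrm{vol}(B_r\cap gB_r)\le Ce^{Cr}P_2(h)\,|H\cap D_1hD_1|\le Ce^{Cr}q(h;3,3)\le Ce^{Cr}\,\mathrm{vol}(B_3\cap hB_3).$$
Finally $dhB_3=gk^{-1}B_3=gB_3$, so $\mathrm{vol}(B_3\cap hB_3)=\mathrm{vol}(dB_3\cap gB_3)\le\mathrm{vol}(B_{2s+3}\cap gB_3)$, and $2s+3=2r+5\le7r$. $\square$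

## 8. Square-integrable multiplicities for arbitrary $\Gamma$

For $x\in X$ let $m_r(x)=\#\{\gamma\in\Gamma:\gamma x\in B_r\}$. This is $\Gamma$-invariant, so it is a function on $X_\Gamma$.

**Proposition 9.** There are $C_1$, depending only on $G,H$ and the choices of Section 5, and $C_\Gamma$ with $\int_{X_\Gamma}m_r^2\le C_\Gamma e^{C_1r}$ for all $r\ge1$. Consequently, if $2s>C_1$, then $\sum_\gamma e^{-s\,r(\gamma x)}$ lies in $L^2(X_\Gamma)$, and
$$\Big\|\sum_\gamma1_{\{r(\gamma x)\ge R\}}e^{-s\,r(\gamma x)}\Big\|_{L^2(X_\Gamma)}\to0\qquad(R\to\infty).$$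

*Proof.* **Step 1: the integral.** Unfolding one factor $m_r(x)=\sum_\gamma1_{B_r}(\gamma x)$ gives
$$\int_{X_\Gamma}m_r^2=\int_{B_r}m_r\,dx=\sum_\gamma\mathrm{vol}(B_r\cap\gamma B_r).$$
By Proposition 8 this is at most
$$Ce^{Cr}\sum_\gamma\mathrm{vol}(B_{7r}\cap\gamma B_3)=Ce^{Cr}\int_{B_{7r}}\#\{\gamma:x\in\gamma B_3\}\,dx\le Ce^{Cr}\,m_\Gamma\,\mathrm{vol}(B_{7r}),$$
where $m_\Gamma=\#\{\gamma:\gamma B_3\cap B_3\ne\emptyset\}<\infty$ by proper discontinuity. Indeed, if $x\in\gamma_1B_3\cap\gamma_2B_3$, then $\gamma_1^{-1}\gamma_2B_3\cap B_3\ne\emptyset$; fix $\gamma_1$ and vary $\gamma_2$. Finally, for $x\in B_{7r}$ and $a_x\in D_{7r}$ we have $a_x(H\cap D_1)\subset D_{7r+1}$, so $\mathrm{vol}(B_{7r})\,|H\cap D_1|\le|D_{7r+1}|\le Ce^{Cr}$.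

**Step 2: the sums.** A term with $k\le r(\gamma x)<k+1$ is at most $e^{-sk}$ and is counted in $m_{k+1}(x)$. So $\sum_\gamma e^{-s\,r(\gamma x)}\le\sum_{k\ge0}e^{-sk}m_{k+1}(x)$, with norm at most $\sum_ke^{-sk}C_\Gamma^{1/2}e^{C_1(k+1)/2}<\infty$. Restricting to $r(\gamma x)\ge R$ keeps only terms with $k\ge R-1$, and the tail of a convergent series tends to $0$. $\square$

## 9. A smooth weight and Sobolev norms along the left action

**Weight.** We need a smooth substitute for $r(x)$ whose derivatives along the group action are bounded. The function $r$ is continuous, since $|r(gx)-r(x)|\le|g|$ and $|g|\to0$ as $g\to e$. Choose a $K$-bi-invariant $\alpha\in C_c^\infty(G)$, $\alpha\ge0$, $\int\alpha=1$, with support in $D_1$, and put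
$$\varphi(x)=\int_G\alpha(g)\,r(g^{-1}x)\,dg\ge0.$$
Then $\varphi$ is $K$-invariant and $|\varphi-r|\le1$. Substituting, $\varphi(\exp(-tZ)x)=\int\alpha(\exp(-tZ)g)\,r(g^{-1}x)\,dg$. So derivatives fall on $\alpha$, and $\varphi$ is smooth. For a word $I$ of length $|I|\ge1$ in a basis of $\mathfrak g$, let $\lambda_I\alpha$ be the corresponding derivative of $\alpha$ in the left regular action. As $\int\lambda_I\alpha=0$,
$$L_I\varphi(x)=\int(\lambda_I\alpha)(g)\,[r(g^{-1}x)-r(x)]\,dg .$$
Since $|r(g^{-1}x)-r(x)|\le1$ on $\mathrm{supp}\,\alpha$, *all $L_I\varphi$ with $|I|\ge1$ are bounded*.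

**Operators.** Let $(P_i)$, $(K_j)$ be bases of $\mathfrak p,\mathfrak k$, orthonormal for $\pm B_0$, and $(Z_l)$ their union. Words $I$ are now formed from $(Z_l)$. Put
$$C_0=\sum P_i^2-\sum K_j^2\in Z(U(\mathfrak g)),\qquad\square_0=L_{C_0},\qquad\Delta=\sum_lL_{Z_l}^2 .$$
Then $\square_0=\Delta-2\sum_jL_{K_j}^2$. Since $\mathrm{Ad}(K)$ preserves the two inner products, $\Delta$ is $K$-invariant. For $\tau\in\widehat K$ let $P_\tau$ be the projection onto the $\tau$-isotypic part for the action of $K$ on functions on $X$. It is an average over $K$ against a multiple of a character, so it preserves $C_c^\infty(X)$ and commutes with $K$-invariant operators. Let $C_c^\infty(X)_\tau=P_\tau C_c^\infty(X)$. The element $\sum K_j^2$ is central in $U(\mathfrak k)$ and a sum of squares of skew operators, so $\sum L_{K_j}^2=-c_\tau$ with $c_\tau\ge0$ on $\tau$-isotypic functions. Hence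
$$\square_0=\Delta+2c_\tau\quad\text{on }C_c^\infty(X)_\tau. \tag{9.1}$$

*Example.* For $G=SL(2,\mathbb R)$, $K=SO(2)$, $K_1$ as in Section 3 and $u(k_\theta^{-1}x)=e^{in\theta}u(x)$, we get $L_{K_1}^2u=-\frac{n^2}8u$, so $c_\tau=n^2/8$ and $\square_0u=(\Delta+\frac{n^2}4)u$.

With $D=L_U$, put
$$L:=D^2+\square_0^{2m}=L_{U^2+C_0^{2m}} .$$
It is formally self-adjoint, $G$-invariant, and has constant coefficients in the $L_I$, $|I|\le4m$.

**Sobolev norms.** For $u\in C_c^\infty(X)$ let $\|u\|_k^2=\sum_{|I|\le k}\|L_Iu\|_{L^2(X)}^2$ and $\|\cdot\|=\|\cdot\|_0$.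

**Lemma 10.** For $u\in C_c^\infty(X)$, $0\le j<k$ and $\varepsilon>0$:
$$\|u\|_j\le\varepsilon\|u\|_k+C_{\varepsilon,k}\|u\|, \tag{9.2}$$
$$\|u\|_{2m}\le C(\|\Delta^mu\|+\|u\|). \tag{9.3}$$

*Proof.* **Step 1: interpolation (9.2).** Apply $\sum_l\|L_{Z_l}w\|^2=\langle-\Delta w,w\rangle$ to $w=L_Iu$, $|I|=k$. This gives $\|u\|_{k+1}^2\le C(\|u\|_{k+2}\|u\|_k+\|u\|_k^2)$, hence $\|u\|_{k+1}\le\varepsilon\|u\|_{k+2}+C_\varepsilon\|u\|_k$ for all $\varepsilon>0$. We claim $\|u\|_k\le\varepsilon\|u\|_{k+1}+C_{\varepsilon,k}\|u\|$ for all $k\ge0$. For $k=0$ this is trivial. If it holds for $k$, then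
$$\|u\|_{k+1}\le\varepsilon\|u\|_{k+2}+C_\varepsilon(\delta\|u\|_{k+1}+C_{\delta,k}\|u\|),$$
and $\delta$ with $C_\varepsilon\delta\le\frac12$ gives it for $k+1$, with $2\varepsilon$. Since $\|u\|_j\le\|u\|_{k-1}$ for $j<k$, (9.2) follows.

**Step 2: order two.** We show that $\Delta$ controls all second derivatives:
$$\sum_{i,l}\|L_{Z_i}L_{Z_l}u\|^2=\sum_l\langle-\Delta L_{Z_l}u,L_{Z_l}u\rangle=\|\Delta u\|^2-\sum_l\langle[\Delta,L_{Z_l}]u,L_{Z_l}u\rangle\le\|\Delta u\|^2+C\|u\|_2\|u\|_1 .$$
Here we used $\sum_l\langle-L_{Z_l}\Delta u,L_{Z_l}u\rangle=\langle\Delta u,\Delta u\rangle$ and that $[\Delta,L_{Z_l}]$ has order at most $2$. With (9.2), $\|u\|_2\le C(\|\Delta u\|+\|u\|)$.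

**Step 3: higher order.** Apply this to $L_Iu$, $|I|\le k$. As $[\Delta,L_I]$ has order at most $k+1$, $\|u\|_{k+2}\le C(\|\Delta u\|_k+\|u\|_{k+1})$, so by (9.2) $\|u\|_{k+2}\le C(\|\Delta u\|_k+\|u\|)$. Iterating, $\|u\|_{2m}\le C\big(\|\Delta^mu\|+\sum_{j<m}\|\Delta^ju\|\big)$. Since $\|\Delta^ju\|\le C\|u\|_{2m-2}$ for $j<m$, (9.2) yields (9.3). $\square$

## 10. Exponentially decaying solutions of $(L+\Lambda)u=\psi$

**Proposition 11.** Let $\tau\in\widehat K$, $\psi\in C_c^\infty(X)_\tau$, $s>0$. There is $\Lambda_0=\Lambda_0(\tau,s)$ such that for every $\Lambda\ge\Lambda_0$ there is $u\in C^\infty(X)$ with $(L+\Lambda)u=\psi$ and $|L_Iu(x)|\le C_ue^{-s\,r(x)}$ for all $x$ and $|I|\le4m$.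

*Proof.* By (5.2) there is $C_2$, depending only on $G,H$ and the choices of Section 5, with $|H\cap D_{2+2r}|\le Ce^{C_2r}$. Put $\kappa=s+C_2/2>0$.

**Step 1: coercivity of the conjugated operator.** The aim is an estimate for $L_\kappa=e^{\kappa\varphi}Le^{-\kappa\varphi}$, so that an $L^2$ solution for $L_\kappa$ gives a decaying solution for $L$. First take $v\in C_c^\infty(X)_\tau$ and $L$ itself. By (9.1), and as $(\Delta+2c_\tau)^m-\Delta^m$ has order at most $2m-2$,
$$\langle Lv,v\rangle=\|Dv\|^2+\|(\Delta+2c_\tau)^mv\|^2\ge\tfrac12\|\Delta^mv\|^2-C_\tau\|v\|_{2m-2}^2\ge c\|v\|_{2m}^2-C_\tau\|v\|^2$$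
with $c>0$, by (9.3) and (9.2). Next, $e^{\kappa\varphi}L_Ze^{-\kappa\varphi}=L_Z-\kappa(L_Z\varphi)$, so
$$L_\kappa=L+\sum_{|I|\le4m-1}a_IL_I$$
with $a_I$ polynomials in the $L_J\varphi$, $|J|\ge1$. So all $a_I$ and all $L_Ja_I$ are bounded. In $\langle a_IL_Iv,v\rangle$ move the derivatives in excess of $2m$, at most $2m-1$ of them, to the other side. Thus
$$|\langle a_IL_Iv,v\rangle|\le C_\kappa\|v\|_{2m}\|v\|_{2m-1}\le\varepsilon\|v\|_{2m}^2+C_{\kappa,\varepsilon}\|v\|^2 .$$
Taking $\varepsilon$ small, there is $\Lambda_0$ depending on $\tau,\kappa$ (hence on $\tau,s$) such that for $\Lambda\ge\Lambda_0$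
$$\mathrm{Re}\,\langle(L_\kappa+\Lambda)v,v\rangle\ge\tfrac c2\|v\|_{2m}^2,\qquad v\in C_c^\infty(X)_\tau. \tag{10.1}$$

**Step 2: a weak solution.** Let $\mathcal H_\tau$ be the completion of $C_c^\infty(X)_\tau$ in $\|\cdot\|_{2m}$. It is a subspace of $L^2(X)$ because the $L_I$ are closable: if $v_n\to0$ and $L_Iv_n\to g$ in $L^2$, then pairing with test functions and moving $L_I$ across shows $g=0$. The form $b(v,w)=\langle(L_\kappa+\Lambda)v,w\rangle$ extends boundedly to $\mathcal H_\tau$, by moving at most $2m$ derivatives to $w$, and is coercive by (10.1). By Lax–Milgram there is $v\in\mathcal H_\tau$ with $b(v,w)=\langle e^{\kappa\varphi}\psi,w\rangle$ for $w\in C_c^\infty(X)_\tau$. Let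
$$u=e^{-\kappa\varphi}v\in L^2_{loc}(X).$$
It is $\tau$-isotypic because $\varphi$ is $K$-invariant. For fixed $w\in C_c^\infty(X)_\tau$ the identity $b(v,w)=\langle e^{-\kappa\varphi}v,(L+\Lambda)(e^{\kappa\varphi}w)\rangle$ holds for $v\in C_c^\infty(X)_\tau$, since $L$ is formally self-adjoint, hence for all $v\in\mathcal H_\tau$ by density. Inserting $w=e^{-\kappa\varphi}w'$ we get $\langle u,(L+\Lambda)w'\rangle=\langle\psi,w'\rangle$ for $w'\in C_c^\infty(X)_\tau$.

**Step 3: two equations on all of $X$.** We pass to arbitrary test functions and to an elliptic operator. Let $L'=D^2+(\Delta+2c_\tau)^{2m}$. It is formally self-adjoint, commutes with $P_\tau$, and equals $L$ on $C_c^\infty(X)_\tau$. For all $w'\in C_c^\infty(X)$, since $u=P_\tau u$ and $\psi=P_\tau\psi$,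
$$\langle u,(L+\Lambda)w'\rangle=\langle u,(L+\Lambda)P_\tau w'\rangle=\langle\psi,P_\tau w'\rangle=\langle\psi,w'\rangle,$$
and likewise with $L'$ in place of $L$. So $(L+\Lambda)u=\psi=(L'+\Lambda)u$ as distributions on $X$.

**Step 4: smoothness.** As $U=U^*$ and $2m$ is even, the degree $2m$ part of $U$ is a real polynomial $P$ on $\mathfrak g^*$ (possibly $0$). At $(x,\xi)\in T^*X$ let $\zeta\in\mathfrak g^*$, $\zeta(Z)=\xi(L_Z|_x)$. The map $\xi\mapsto\zeta$ is injective, as the fields $L_Z$ span $T_xX$. The order $4m$ symbol of $L'$ is $P(\zeta)^2+|\zeta|^{4m}\ge|\zeta|^{4m}$, with the norm dual to the one making $(Z_l)$ orthonormal. So $L'$ is elliptic, $u\in C^\infty(X)$, and the equations hold pointwise.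

**Step 5: pointwise decay.** We need estimates uniform in $x$, and get them by pulling back to a fixed neighborhood of $e$ in $G$. For $x\in X$ let $\tilde u_x(g)=u(gx)$, $\tilde\psi_x(g)=\psi(gx)$. With the right-invariant fields $(R_Zh)(g)=\frac d{dt}|_0h(\exp(-tZ)g)$ we have $R_Z\tilde u_x=\widetilde{(L_Zu)}_x$. So $(L'^R+\Lambda)\tilde u_x=\tilde\psi_x$, where $L'^R$ is the same expression in the $R_Z$. By the same symbol computation $L'^R$ is elliptic on $G$, and it does not depend on $x$. Fix a neighborhood $N_0\subset D_1$ of $e$. If $D_1x\cap\mathrm{supp}\,\psi=\emptyset$, then $\tilde\psi_x=0$ on $N_0$, and interior elliptic estimates for the single operator $L'^R+\Lambda$ give, for $|I|\le4m$,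
$$|L_Iu(x)|=|(R_I\tilde u_x)(e)|\le C_{\kappa,\tau,\Lambda}\|\tilde u_x\|_{L^2(N_0)} .$$
Write $x=ao$ with $|a|=r(x)$. By right invariance of Haar measure,
$$\int_{D_1}|u(gx)|^2dg=\int_{D_1a}|u(go)|^2dg\le\int_{D_1x}|u(y)|^2\,|\{\zeta\in H:a_y\zeta\in D_{1+|a|}\}|\,dy\le|H\cap D_{2+2r(x)}|\int_{D_1x}|u|^2,$$
where for $y\in D_1x$ we chose $a_y\in D_{1+|a|}$. On $D_1x$ we have $\varphi\ge r-1\ge r(x)-2$, and $|u|^2=e^{-2\kappa\varphi}|v|^2$. So the right side is at most $Ce^{C_2r(x)}e^{-2\kappa(r(x)-2)}\|v\|^2$. Since $2\kappa-C_2=2s$, $|L_Iu(x)|\le C_ue^{-s\,r(x)}$ whenever $D_1x\cap\mathrm{supp}\,\psi=\emptyset$, which holds for $r(x)$ large. For the remaining $x$, which lie in a compact set $B_\rho$, it is trivial. $\square$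

## 11. Essential self-adjointness of $L_\Gamma$

Let $\mathcal D=C_c^\infty(X_\Gamma)$. $G$-invariant operators descend to $X_\Gamma$, indicated by a subscript $\Gamma$, and formal self-adjointness, being a local property, descends too. The map $p_*$ of Section 4 sends $C_c^\infty(X)$ to $\mathcal D$ and commutes with these operators, and
$$\langle f,p_*w\rangle_{X_\Gamma}=\int_X\tilde f\,\overline w\,dx,\qquad\tilde f=f\circ p_\Gamma. \tag{11.1}$$

**Proposition 12.** $S:=L_\Gamma|_{\mathcal D}\ge0$ is essentially self-adjoint.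

*Proof.* First, $S\ge0$ since $\langle Sw,w\rangle=\|D_\Gamma w\|^2+\|\square_{0,\Gamma}^mw\|^2$.

**Step 1: for $\psi\in C_c^\infty(X)_\tau$ there is $\Lambda_\psi$ with $p_*\psi\in\overline{(S+\Lambda)\mathcal D}$ for all $\Lambda\ge\Lambda_\psi$.** Here the solution upstairs is cut off and summed over $\Gamma$. Fix $s>0$ with $2s>C_1$, let $\Lambda_\psi:=\max(1,\Lambda_0(\tau,s))$, and for $\Lambda\ge\Lambda_\psi$ take $u$ from Proposition 11. Let $\chi\in C^\infty(\mathbb R)$, $\chi=1$ on $(-\infty,1]$, $\chi=0$ on $[2,\infty)$, and $\chi_R=\chi(\varphi/R)$. For each $I$ the functions $L_I\chi_R$ are bounded uniformly in $R\ge1$, since the $L_J\varphi$, $|J|\ge1$, are bounded. As $\varphi\le2R$ on $\mathrm{supp}\,\chi_R$, this support lies in $B_{2R+1}$, so $\chi_Ru\in C_c^\infty(X)$. For large $R$, $\chi_R=1$ on $\mathrm{supp}\,\psi$ and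
$$(L+\Lambda)(\chi_Ru)=\chi_R\psi+[L,\chi_R]u=\psi+[L,\chi_R]u .$$
By the Leibniz rule $[L,\chi_R]u$ is a combination of products $(L_J\chi_R)(L_Iu)$ with $|J|\ge1$, $|I|\le4m-1$, and it vanishes where $\varphi<R$, hence where $r<R-1$. So $|[L,\chi_R]u|\le C_u'\,1_{\{r\ge R-1\}}e^{-s\,r}$ with $C_u'$ independent of $R$. Hence
$$(S+\Lambda)p_*(\chi_Ru)=p_*\psi+p_*([L,\chi_R]u)\longrightarrow p_*\psi\quad\text{in }L^2(X_\Gamma)$$
by Proposition 9.

**Step 2: moving the spectral parameter.** The bound $\Lambda_\psi$ depends on $\tau$, so no single $\Lambda$ serves all $\psi$; analytic continuation removes this dependence. Let $f_0\in\ker(S^*+1)$, and let $A\ge0$ be the Friedrichs extension of $S$. For $z\in\Omega:=\mathbb C\setminus[0,\infty)$ put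
$$f_z=f_0+(z+1)(A-z)^{-1}f_0 .$$
This is holomorphic in $z\in\Omega$, and $f_{-1}=f_0$. Since $A\subset S^*$,
$$(S^*-z)f_z=(-1-z)f_0+(z+1)f_0=0 .$$
For $\psi\in C_c^\infty(X)_\tau$ let $F(z)=\langle f_z,p_*\psi\rangle$. For $z=-\Lambda\le-\Lambda_\psi$ we have $\langle f_z,(S+\Lambda)w\rangle=\langle(S^*-z)f_z,w\rangle=0$ for $w\in\mathcal D$, so $f_z\perp(S+\Lambda)\mathcal D$ and $F(z)=0$ by Step 1. As $\Omega$ is connected, $F\equiv0$ by the identity theorem. At $z=-1$, (11.1) gives $\int_X\tilde f_0\overline\psi=0$ for every $\tau$ and every $\psi\in C_c^\infty(X)_\tau$.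

**Step 3: all test functions.** For general $\psi\in C_c^\infty(X)$, $\psi=\sum_\tau P_\tau\psi$ in $L^2$, with all terms supported in the compact set $K\,\mathrm{supp}\,\psi$, on which $\tilde f_0$ is square-integrable. So $\int\tilde f_0\overline\psi=0$, and $f_0=0$. Since $S\ge0$ and $\ker(S^*+1)=0$, $S$ is essentially self-adjoint. $\square$

## 12. From $L_\Gamma$ to $D_\Gamma$ and to the Laplacian

**Proof of Theorem 2.** Let $B=D_\Gamma|_{\mathcal D}$. It is symmetric, maps $\mathcal D$ to $\mathcal D$, and commutes with $S$ on $\mathcal D$ because $U$ and $C_0$ are central.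

**Step 1: $\overline B$ is defined on the domain of $\overline S$.** For $w\in\mathcal D$, $\|Bw\|^2\le\langle Sw,w\rangle\le\|(S+1)w\|^2$. The last inequality holds because $\|(S+1)w\|^2=\|Sw\|^2+2\langle Sw,w\rangle+\|w\|^2$. So $\mathrm{Dom}(\overline S)\subset\mathrm{Dom}(\overline B)$, and $\overline B$ is bounded in the graph norm of $\overline S$.

**Step 2: no nonreal eigenvalue of $B^*$.** Let $f\in\mathrm{Dom}(B^*)$, $B^*f=zf$, $\mathrm{Im}\,z\ne0$. Then $\langle(B-\bar z)w,f\rangle=0$ for $w\in\mathcal D$, hence $\langle(\overline B-\bar z)w,f\rangle=0$ for $w\in\mathrm{Dom}(\overline S)$ by Step 1. By Proposition 12, $\overline S\ge0$ is self-adjoint, so $\overline S+1$ is invertible and we may take $w=(\overline S+1)^{-1}f$: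
$$\langle\overline Bw,(\overline S+1)w\rangle=\bar z\,\langle w,(\overline S+1)w\rangle. \tag{12.1}$$
The left side is real: for $v\in\mathcal D$,
$$\langle Bv,(S+1)v\rangle=\langle v,B(S+1)v\rangle=\langle v,(S+1)Bv\rangle=\langle(S+1)v,Bv\rangle,$$
and this passes to the limit in the graph norm of $\overline S$. On the right of (12.1), $\langle w,(\overline S+1)w\rangle$ is real and at least $\|w\|^2$. Since $\mathrm{Im}\,z\ne0$, we get $w=0$, so $f=0$. With $z=\pm i$, $B$ is essentially self-adjoint. $\square$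

**Proof of Theorem 1.** By Step 1 of Section 5 we may assume $G$ connected, and by Step 3 there $H$ is as in Theorem 2. By Lemma 5, $\square_X=L_C$ with $C=C^*\in Z(U(\mathfrak g))$, and the pseudo-Riemannian volume is a multiple of $dx$. So Theorem 2, with $m=1$ and $L=\square_X^2+\square_0^2$, shows that $\square_{X_\Gamma}|_{C_c^\infty(X_\Gamma)}$ is essentially self-adjoint. The reduction in Section 5 carries this over to general $G$. If $0\ne f\in L^2(X_\Gamma)$ and $\square_{X_\Gamma}f=\lambda f$ weakly, then by Section 2 $f$ is an eigenvector, with eigenvalue $\lambda$, of the adjoint of $\square_{X_\Gamma}|_{C_c^\infty(X_\Gamma)}$. That adjoint is self-adjoint, hence $\lambda\in\mathbb R$. $\square$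

**Remark (strong commutation).** In the setting of Theorem 2, let $U_1=U_1^*$, $U_2=U_2^*$ be central, with operators $D_1,D_2$. Then the closures of $D_{1,\Gamma}$ and $D_{2,\Gamma}$ strongly commute. Nelson (*Analytic vectors*, Ann. of Math. 70 (1959), Cor. 9.2) proved the following. Let $A,B$ be symmetric and $\mathcal D$ a dense subspace contained in the domains of $A^2,AB,BA,B^2$, with $AB=BA$ on $\mathcal D$ and $(A^2+B^2)|_{\mathcal D}$ essentially self-adjoint. Then $A$ and $B$ are essentially self-adjoint and their closures strongly commute. This applies with $\mathcal D=C_c^\infty(X_\Gamma)$, $A=D_{1,\Gamma}|_{\mathcal D}$, $B=D_{2,\Gamma}|_{\mathcal D}$, because Theorem 2 covers the central, $*$-invariant element $U_1^2+U_2^2$.
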